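# Radial and full constants in a critical Rellich inequality: symmetry at $\gamma=p$, symmetry breaking at $\gamma=N$

## 1. Higher-order gradients, the logarithmic weight, and half-space constants

Throughout, $N>k\ge 2$ are integers and $p=\frac Nk$, so $1<p<N$ and $N\ge3$. $B_R\subset\mathbb R^N$ is the open ball of radius $R$ about $0$, $m=\lfloor k/2\rfloor$, and functions are real-valued.

**Definition 1 (higher-order gradient).** $\nabla^ku=\Delta^mu$ if $k=2m$, and $\nabla^ku=\nabla\Delta^mu$ if $k=2m+1$. The same notation is used in $\mathbb R^n$ for every $n\ge1$.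

Example. For $u=x_n^k/k!$, each Laplacian removes two powers of $x_n$, so $\nabla^ku=1$ if $k$ is even and $\nabla^ku=e_n$ if $k$ is odd. In one variable, $|\nabla^ku|=|u^{(k)}|$.

**Definition 2 (norm and space).** $|u|_{k,p}=\big(\int_{B_R}|\nabla^ku|^p\,dx\big)^{1/p}$. $W_0^{k,p}(B_R)$ is the completion of $C_c^\infty(B_R)$ in this norm, and $W^{k,p}_{0,\rm rad}(B_R)$ is its subspace of radially symmetric functions.

Example. Put $u_\lambda(x)=u(x/\lambda)$ for $u\in C_c^\infty(\mathbb R^N)$. Then $\int_{\mathbb R^N}|\nabla^ku_\lambda|^p=\lambda^{N-kp}\int_{\mathbb R^N}|\nabla^ku|^p=\int_{\mathbb R^N}|\nabla^ku|^p$. This scale invariance is what makes $p=N/k$ critical.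

The completion is a space of functions. If $E$ is the fundamental solution of $\Delta$ and $u\in C_c^\infty(B_R)$, then $u=E*\Delta u$, and Young's inequality gives $\|u\|_p\le\|E\|_{L^1(B_{2R})}\|\Delta u\|_p$. Iterating, and using Poincaré's inequality once if $k$ is odd, we get $\|u\|_p\le C|u|_{k,p}$. So a Cauchy sequence converges in $L^p(B_R)$. If its $L^p$ limit is $0$, then the limit of $\nabla^ku_n$ is $0$ as a distribution, so the completion embeds in $L^p$.

**Definition 3 (logarithmic coordinate and weight).** On $B_R\setminus\{0\}$ put $t=\log\frac R{|x|}\in(0,\infty)$, and for $\gamma\in\mathbb R$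
$$I_\gamma(u)=\int_{B_R}\frac{|u|^p}{|x|^N\,t^\gamma}\,dx .$$

Example. With $r=|x|=Re^{-t}$ and $\omega=x/|x|$ we have $dr=-r\,dt$, so
$$dx=|x|^N\,dt\,d\omega,\qquad I_\gamma(u)=\int_{S^{N-1}}\int_0^\infty|u|^pt^{-\gamma}\,dt\,d\omega. \tag{1}$$
The origin is $t=\infty$ and the sphere $\partial B_R$ is $t=0$. A function equal to $1$ near $0$ contributes $\int_T^\infty t^{-\gamma}dt$ there, which is finite exactly when $\gamma>1$. Hence $I_\gamma(u)<\infty$ for all $u\in C_c^\infty(B_R)$ if $\gamma>1$. Near $\partial B_R$ we have $|x|\,t\approx R-|x|$, so for $\gamma=N$ the weight looks like $(\text{distance to }\partial B_R)^{-N}$. Since $r\partial_r=-\partial_t$, on radial functions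
$$r^2\Delta=(r\partial_r)^2+(N-2)r\partial_r=\partial_t^2-(N-2)\partial_t. \tag{2}$$

**Definition 4 (the two constants).**
$$R_{k,\gamma}=\inf_{0\ne u\in W_0^{k,p}(B_R)}\frac{|u|_{k,p}^p}{I_\gamma(u)},\qquad R^{\rm rad}_{k,\gamma}=\inf_{0\ne u\in W_{0,\rm rad}^{k,p}(B_R)}\frac{|u|_{k,p}^p}{I_\gamma(u)} .$$

Trivially $R_{k,\gamma}\le R_{k,\gamma}^{\rm rad}$. If $|u|_{k,p}^p\ge c\,I_\gamma(u)$ holds on $C_c^\infty(B_R)$, it holds on $W_0^{k,p}(B_R)$: approximate in norm, pass to a subsequence converging a.e., and apply Fatou's lemma to $I_\gamma$. So we only need to prove lower bounds for $u\in C_c^\infty(B_R)$. Also, if $\gamma>1$ and $R_{k,\gamma}<c$, some $u\in C_c^\infty(B_R)$ already has quotient below $c$.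

We take the following as known. $R_{k,\gamma}=R_{k,\gamma}^{\rm rad}=0$ if $\gamma\notin[p,N]$, and $R^{\rm rad}_{k,\gamma}>0$ if $\gamma\in[p,N]$. The constant $R_{k,\gamma}^{\rm rad}$ is attained for $\gamma\in(p,N)$ and not attained for $\gamma=p,N$, and
$$R^{\rm rad}_{k,p}=\begin{cases}\Big(\frac{N-k}{kN}\prod_{j=1}^m2j(N-2j)\Big)^p& k=2m,\\[4pt]\Big(\frac{N-k}{N}\prod_{j=1}^m2j(N-2j)\Big)^p&k=2m+1,\end{cases}\qquad R^{\rm rad}_{k,N}=\Big(\prod_{j=1}^k\frac{jN-k}N\Big)^p. \tag{3}$$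
Since $\frac{jN-k}N=j-\frac1p$, the second formula reads
$$R_{k,N}^{\rm rad}=\kappa_p^p,\qquad \kappa_p=\prod_{j=1}^k\Big(j-\frac1p\Big). \tag{4}$$

We shall use a one-dimensional Hardy inequality several times. Let $q>1$, $b=a+1-\frac1q>0$, and let $g\in C^1(0,\infty)$ vanish near $0$. Then
$$\int_0^\infty|g'|^qs^{-aq}\,ds\ \ge\ b^q\int_0^\infty|g|^qs^{-(a+1)q}\,ds. \tag{5}$$
For the proof, note that $(a+1)q=qb+1$. Integrating by parts on $(0,T)$,
$$\int_0^T|g|^qs^{-(a+1)q}ds=-\frac{|g(T)|^q}{qb\,T^{qb}}+\frac1b\int_0^T|g|^{q-2}g\,g'\,s^{-qb}ds .$$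
The boundary term is $\le0$. Since $s^{-qb}=s^{-(a+1)(q-1)}s^{-a}$, Hölder bounds the last term by $\frac1b\big(\int_0^T|g|^qs^{-(a+1)q}\big)^{1-1/q}\big(\int_0^T|g'|^qs^{-aq}\big)^{1/q}$. Divide and let $T\to\infty$.

Example for Definition 4. Let $k=2$, $N=4$, $p=2$. Then (3) gives $R^{\rm rad}_{2,2}=1$ and $R_{2,4}^{\rm rad}=\big(\frac12\cdot\frac32\big)^2=\frac9{16}$. These lower bounds can be seen by hand. For radial $u=f(t)$ in $C_c^\infty(B_R)$, (1) and (2) give
$$\int|\Delta u|^2dx=|S^3|\int_0^\infty(f''-2f')^2dt=|S^3|\int_0^\infty(f''^2+4f'^2)\,dt,$$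
because $\int f'f''dt=0$ ($f'=-ru_r\to0$ as $t\to\infty$, and $f=0$ near $t=0$). By (5) with $q=2$, $4\int f'^2\ge\int f^2t^{-2}$, and $\int f''^2\ge\frac14\int f'^2t^{-2}\ge\frac14\cdot\frac94\int f^2t^{-4}$. So in this example the lowest-order term serves $\gamma=p$, and the highest-order term serves $\gamma=N$.

**Definition 5 (half-space constants).** Let $\mathbb R^n_+=\{x=(x',x_n):x_n>0\}$. For any real $p>1$ and $n\ge1$, with $k$ fixed,
$$K_p(n)=\inf_{0\neq u\in C_c^\infty(\mathbb R^n_+)}\frac{\int|\nabla^ku|^p\,dx}{\int|u|^px_n^{-kp}\,dx}.$$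

Example. $K_p(1)=\kappa_p^p$. For "$\ge$", apply (5) with $q=p$ successively to $u^{(k-1)},\dots,u',u$ with $a=0,1,\dots,k-1$; the constants are $j-\frac1p$, $j=1,\dots,k$. For "$\le$", take $\theta\in C^\infty(\mathbb R)$ with $0\le\theta\le1$, $\theta=1$ on $(-\infty,1]$, $\theta=0$ on $[2,\infty)$, and test with $h(s)=s^{k-1/p}w(\log s)$, $w(\sigma)=\theta(\varepsilon|\sigma|)$. With $s=e^\sigma$ we have $s^kh^{(k)}=\partial_\sigma(\partial_\sigma-1)\cdots(\partial_\sigma-k+1)h$, so $s^{1/p}h^{(k)}=\prod_{j=1}^k(\partial_\sigma+j-\frac1p)w=\kappa_pw+E$. Here $E=O(\varepsilon)$ lives on a set of length $2/\varepsilon$. Since $ds=s\,d\sigma$, the quotient is $\int|\kappa_pw+E|^pd\sigma\big/\int w^pd\sigma=\kappa_p^p+O(1)/(2/\varepsilon)\to\kappa_p^p$. Comparing with (4), the radial constant at $\gamma=N$ is the half-line constant.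

## 2. The conjectured equality at the endpoints, and the theorems

For $\gamma=p$ and $\gamma=N$ the radial constants are explicit. Are they also the best constants for all functions, or can a nonradial function do better? It is known that $R_{2,\gamma}=R_{2,\gamma}^{\rm rad}$ for $\gamma=p,N$ when $p=2$ (so $k=2$, $N=4$), and that $R_{3,2}=R^{\rm rad}_{3,2}$ (so $k=3$, $N=6$, $\gamma=p=2$). The question comes from Megumi Sano, "Explicit optimal constants of two critical Rellich inequalities for radially symmetric functions", arXiv:2002.04768 (2020).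

**Conjecture.** For $\gamma=p,N$, $R_{k,\gamma}=R^{\rm rad}_{k,\gamma}$ for any $k$ and $N$ with $N>k\ge2$, $p=N/k$.

The conjecture is false as stated. Its half $\gamma=p$ is true, and its half $\gamma=N$ is true for $p=2$ but fails for every $k$ once $N$ is large.

**Theorem 1.** For every $k\ge2$ there is $p_k<\infty$ such that $R_{k,N}<R_{k,N}^{\rm rad}$ for all $N>k$ with $N/k\ge p_k$.

**Theorem 2.** For $k=2$ and every $N\ge140$, $R_{2,N}<R_{2,N}^{\rm rad}$.

**Theorem 3.** $R_{k,p}=R_{k,p}^{\rm rad}$ for all $N>k\ge2$.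

**Theorem 4.** If $N=2k$, then $R_{k,\gamma}=R_{k,\gamma}^{\rm rad}$ for all $k\ge2$ and all $\gamma\in[2,N]$, in particular for $\gamma=p,N$.

**Corollary 5.** For $(k,N)$ as in Theorem 1 or 2 there is $\varepsilon>0$ with $R_{k,\gamma}<R_{k,\gamma}^{\rm rad}$ for all $\gamma\in(N-\varepsilon,N]$.

These notes do not determine exactly for which $(k,N)$ with $p\ne2$ equality holds at $\gamma=N$. We begin with the positive results, because they show which tools fail at $\gamma=N$.

## 3. The Hilbert case $N=2k$: Fourier analysis in $t$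

For $k=2$, $N=4$, the computation below turns a spherical harmonic component $f(t)Y_\ell$ into
$$\int f''^2+\big(\ell^2+(\ell+2)^2\big)f'^2+\ell^2(\ell+2)^2f^2\,dt .$$
For $\ell=0$ this is $\int f''^2+4f'^2$, as in Section 1, and every coefficient grows with $\ell$. So nonradial components only cost more. Here is the general argument.

**Proof of Theorem 4.** Let $u\in C_c^\infty(B_R)$.

**Step 1: split into spherical harmonics.** The purpose is to reduce to one variable. Let $Y_{\ell,i}$ be an orthonormal basis of spherical harmonics and $u_{\ell,i}(r)=\int_{S^{N-1}}u(r\omega)Y_{\ell,i}(\omega)\,d\omega$. Integration by parts gives $|u|_{k,2}^2=\int u(-\Delta)^ku\,dx$. Since the spherical Laplacian is symmetric with eigenvalue $-\ell(\ell+N-2)$ on $Y_{\ell,i}$, the coefficients of $(-\Delta)^ku$ are $(-\Delta_\ell)^ku_{\ell,i}$, where $\Delta_\ell f=f''+\frac{N-1}rf'-\frac{\ell(\ell+N-2)}{r^2}f$. Apply Parseval on each sphere and integrate in $r$; by Cauchy–Schwarz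 the sums are dominated by $\|u(r\cdot)\|_{L^2(S^{N-1})}\|(-\Delta)^ku(r\cdot)\|_{L^2(S^{N-1})}$. This gives
$$|u|_{k,2}^2=\sum_{\ell,i}Q_\ell(u_{\ell,i}),\qquad Q_\ell(f)=\int_0^Rf\,(-\Delta_\ell)^kf\,r^{N-1}dr,\qquad I_\gamma(u)=\sum_{\ell,i}\int_0^\infty u_{\ell,i}^2t^{-\gamma}dt .$$
So it suffices to prove, for $f=u_{\ell,i}$,
$$Q_\ell(f)\ge R_{k,\gamma}^{\rm rad}\int_0^\infty f^2t^{-\gamma}dt. \tag{6}$$

**Step 2: $\ell=0$.** Here we use the definition of $R^{\rm rad}_{k,\gamma}$. The spherical mean $\bar u$ is a radial function in $C_c^\infty(B_R)$, and its only coefficient is the same $f$. So $|\bar u|_{k,2}^2=Q_0(f)$, $I_\gamma(\bar u)=\int f^2t^{-\gamma}dt$, and (6) holds.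

**Step 3: the operator for $\ell\ge1$.** The purpose is to diagonalize. We have $\Delta_\ell r^a=(a-\ell)(a+\ell+N-2)r^{a-2}$. Iterating with $N=2k$,
$$r^{2k}\Delta_\ell^kr^a=\prod_{j=0}^{k-1}(a-\ell-2j)(a+\ell+2k-2-2j)\,r^a=\prod_{j=0}^{k-1}\big(a^2-(\ell+2j)^2\big)r^a,$$
where the second factors were re-indexed by $j\mapsto k-1-j$. Both $r^{2k}\Delta_\ell^k$ and $\prod_j((r\partial_r)^2-(\ell+2j)^2)$ are polynomials in $r\partial_r$ that act identically on every $r^a$, so they coincide. As $(r\partial_r)^2=\partial_t^2$ and $r^{N-1}dr=r^{2k}dt$ up to orientation,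
$$Q_\ell(f)=\int_0^\infty f\prod_{j=0}^{k-1}\big((\ell+2j)^2-\partial_t^2\big)f\,dt .$$

**Step 4: comparison with $\ell=0$.** The purpose is to compare symbols. By Taylor expansion of $u$ at $0$, $f$ is smooth on $[0,R)$, and the coefficient of $r^i$ is the integral of a homogeneous polynomial of degree $i$ against $Y_{\ell,i'}$, which vanishes for $i<\ell$. So $f=r^\ell g(r)$ with $g$ smooth. Hence $f$ and all its $t$-derivatives are $O(e^{-t})$; also $f=0$ for small $t$. Extend $f$ by zero to $\mathbb R$. By Plancherel,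
$$Q_\ell(f)=\frac1{2\pi}\int_{\mathbb R}\prod_{j=0}^{k-1}\big((\ell+2j)^2+\tau^2\big)|\hat f|^2d\tau\ \ge\ \frac1{2\pi}\int_{\mathbb R}\prod_{j=0}^{k-1}\big((2j)^2+\tau^2\big)|\hat f|^2d\tau=:\tilde Q_0(f).$$

**Step 5: return to radial functions.** The function $f$ vanishes at $r=0$ but need not define a smooth radial function, so we truncate. Let $\zeta\in C_c^\infty(\mathbb R)$, $0\le\zeta\le1$, $\zeta=1$ near $0$, and $f_n=f\,\zeta(t/n)\in C_c^\infty(0,\infty)$. Then $|S^{N-1}|^{-1/2}f_n(\log\frac R{|x|})$ is a radial function in $C_c^\infty(B_R\setminus\{0\})$, so $\tilde Q_0(f_n)=Q_0(f_n)\ge R_{k,\gamma}^{\rm rad}\int f_n^2t^{-\gamma}dt$. By the exponential decay $f_n\to f$ in $H^k(\mathbb R)$, on which $\tilde Q_0$ is continuous. Fatou on the right gives (6). Thus $R_{k,\gamma}\ge R_{k,\gamma}^{\rm rad}$, and the converse is trivial. $\blacksquare$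

For $p\ne2$ there is no Parseval identity, so this proof is confined to $p=2$. The natural substitute in $L^p$ is to multiply $-\Delta u$ by $|u|^{p-2}u$ times a weight.

## 4. The endpoint $\gamma=p$: the multiplier $|u|^{p-2}u\,w$

**Lemma 6.** Let $f\in C_c^\infty(B_R)$. Let $w>0$ be radial, smooth on $B_R\setminus\{0\}$, with $w,\Delta w\in L^1_{\rm loc}(B_R)$ and $\rho^{N-1}(w(\rho)+|w'(\rho)|)\to0$ as $\rho\to0$. Suppose $V\ge0$ is measurable and $\int|\nabla v|^2w\ge\int Vv^2$ for all $v\in C_c^\infty(B_R)$. Then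
$$\int-\Delta f\,|f|^{p-2}f\,w\ \ge\ \frac{4(p-1)}{p^2}\int V|f|^p-\frac1p\int|f|^p\Delta w. \tag{7}$$

*Proof.* Formally this is integration by parts and $|f|^{p-2}|\nabla f|^2=\frac4{p^2}\big|\nabla|f|^{p/2}\big|^2$. As $p$ may be below $2$, we regularize. Let $0<\varepsilon\le 1$ and
$$\beta_\varepsilon(\sigma)=\sigma(\sigma^2+\varepsilon^2)^{\frac{p-2}2},\quad \beta_\varepsilon'=(\sigma^2+\varepsilon^2)^{\frac{p-4}2}\big((p-1)\sigma^2+\varepsilon^2\big)>0,\quad B_\varepsilon(\sigma)=\int_0^\sigma\beta_\varepsilon=\tfrac1p\big((\sigma^2+\varepsilon^2)^{p/2}-\varepsilon^p\big).$$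
Integrate by parts twice on $B_R\setminus B_\rho$. The boundary terms on $|x|=\rho$ are $O(\rho^{N-1}w)$ and $O(\rho^{N-1}|w'|)$ and vanish as $\rho\to0$. Hence
$$\int-\Delta f\,\beta_\varepsilon(f)w=\int\beta_\varepsilon'(f)|\nabla f|^2w+\int\nabla B_\varepsilon(f)\cdot\nabla w=\int\beta'_\varepsilon(f)|\nabla f|^2w-\int B_\varepsilon(f)\Delta w .$$
Let $V_\varepsilon(\sigma)=\frac p{2\sqrt{p-1}}\int_0^\sigma\sqrt{\beta_\varepsilon'}$, which is smooth with $V_\varepsilon(0)=0$, and $v_\varepsilon=V_\varepsilon(f)\in C_c^\infty(B_R)$. Then $\beta_\varepsilon'(f)|\nabla f|^2=\frac{4(p-1)}{p^2}|\nabla v_\varepsilon|^2$, so the first term on the right is at least $\frac{4(p-1)}{p^2}\int Vv_\varepsilon^2$.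

Let $\varepsilon\to0$. For $p<2$ we have $\beta_\varepsilon'\le|\sigma|^{p-2}$, whose square root is integrable at $0$; for $p\ge2$, $\beta_\varepsilon'$ is locally bounded. So by dominated convergence $V_\varepsilon(\sigma)\to\frac p2\int_0^\sigma|s|^{(p-2)/2}ds={\rm sgn}(\sigma)|\sigma|^{p/2}$, and Fatou gives $\liminf\int Vv_\varepsilon^2\ge\int V|f|^p$. The other two terms converge by dominated convergence: $\beta_\varepsilon(f)$ and $B_\varepsilon(f)$ are bounded uniformly in $\varepsilon$ and supported in ${\rm supp}\,f$, where $w$ and $\Delta w$ are integrable. $\square$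

**Proof of Theorem 3.**

**Step (a): a weighted Rellich inequality.** The purpose is to remove Laplacians two orders at a time at the price of $|x|^{-2}$. Claim: if $\theta\ge0$, $\theta+2<N/p$, $f\in C_c^\infty(B_R)$, then
$$\int|x|^{-\theta p}|\Delta f|^p\ \ge\ \Big[\big(\tfrac Np-2-\theta\big)\big(N-\tfrac Np+\theta\big)\Big]^p\int|x|^{-(\theta+2)p}|f|^p. \tag{8}$$
Take $w=|x|^{-s}$ with $s=(\theta+2)p-2$. Since $s<N-2$, the hypotheses on $w$ hold. Next we need $V$. As ${\rm div}(x|x|^{-s-2})=(N-2-s)|x|^{-s-2}$,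
$$(N-2-s)\int v^2|x|^{-s-2}=-2\int v\,\nabla v\cdot x\,|x|^{-s-2}\le2\Big(\int v^2|x|^{-s-2}\Big)^{1/2}\Big(\int|\nabla v|^2|x|^{-s}\Big)^{1/2},$$
so $V=\big(\frac{N-2-s}2\big)^2|x|^{-s-2}$ is admissible. Also $-\Delta w=s(N-2-s)|x|^{-s-2}$, and $N-2-s=p\big(\frac Np-\theta-2\big)$. By (7), $\int|\Delta f||f|^{p-1}w$ is at least $\int|x|^{-(\theta+2)p}|f|^p$ times
$$\frac{N-2-s}p\Big[\frac{(p-1)(N-2-s)}p+s\Big]=\big(\tfrac Np-2-\theta\big)\big(N-\tfrac Np+\theta\big)>0 ;$$
the bracket is $(p-1)\big(\frac Np-\theta-2\big)+(\theta+2)p-2=N-\frac Np+\theta$. Since $w=|x|^{-\theta}\cdot|x|^{-(\theta+2)(p-1)}$, Hölder gives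
$$\int|\Delta f||f|^{p-1}w\le\Big(\int|x|^{-\theta p}|\Delta f|^p\Big)^{1/p}\Big(\int|x|^{-(\theta+2)p}|f|^p\Big)^{1-1/p},$$
with finite last factor because $(\theta+2)p<N$. Dividing gives (8).

**Step (b): the critical step.** The last two orders must produce the logarithm, because $\theta+2=N/p$ makes the constant in (8) vanish. Claim: for $u\in C_c^\infty(B_R)$,
$$\int|x|^{-(k-2)p}|\Delta u|^p\ \ge\ \Big(\frac{(N-2)(p-1)}p\Big)^p\int\frac{|u|^p}{|x|^Nt^p}. \tag{9}$$
Take $w=|x|^{2-N}t^{1-p}$. Then $\rho^{N-1}w=\rho\,t^{1-p}\to0$ and $\rho^{N-1}|w'|=O(t^{1-p})\to0$. If $w=r^{2-N}h(t)$, then $r^{2-N}$ is a constant times $e^{(N-2)t}$, and (2), written as $\partial_t(\partial_t-(N-2))$, gives $\Delta w=|x|^{-N}\big(h''+(N-2)h'\big)$. With $h=t^{1-p}$,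
$$-\frac1p\Delta w=|x|^{-N}\Big[-(p-1)t^{-p-1}+\frac{(N-2)(p-1)}p\,t^{-p}\Big].$$
This is in $L^1_{\rm loc}(B_R)$ by (1), as $p>1$; so is $w$. For $V$, keep only the radial derivative, $|\nabla v|^2\ge v_t^2/r^2$, and use (1) and (5) with $q=2$, $a=\frac{p-1}2$, $b=\frac p2$:
$$\int|\nabla v|^2w\ \ge\iint v_t^2\,t^{1-p}\,dt\,d\omega\ \ge\ \frac{p^2}4\iint v^2t^{-p-1}\,dt\,d\omega .$$
So $V=\frac{p^2}4|x|^{-N}t^{-p-1}$. In (7) the term $\frac{4(p-1)}{p^2}V=(p-1)|x|^{-N}t^{-p-1}$ exactly cancels the negative term, leaving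
$$\int-\Delta u\,|u|^{p-2}u\,w\ \ge\ \frac{(N-2)(p-1)}p\int\frac{|u|^p}{|x|^Nt^p}.$$
By Hölder the left side is at most $\big(\int|x|^{-(k-2)p}|\Delta u|^p\big)^{1/p}\big(\int|u|^p(|x|^{k-2}w)^{p'}\big)^{1/p'}$. With $p'=\frac p{p-1}=\frac N{N-k}$ we have $(|x|^{k-2}w)^{p'}=(|x|^{k-N}t^{1-p})^{p'}=|x|^{-N}t^{-p}$. The integral $I_p(u)$ is finite, so we may divide, and (9) follows.

**Step (c): iteration.** The purpose is to chain (8) and (9) and check the constant. Recall $N/p=k$ and $\frac{p-1}p=\frac{N-k}N$.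

If $k=2m$: apply (8) with $\theta=2i$ to $f=\Delta^{m-1-i}u$ for $i=0,\dots,m-2$ (so $\theta+2\le k-2<k$), then (9). The constant is the $p$-th power of
$$\prod_{i=0}^{m-2}(2m-2-2i)(N-2m+2i)\cdot(N-2)\frac{N-k}N=\frac{N-k}N\prod_{j=1}^{m-1}2j\prod_{j=1}^m(N-2j)=\frac{N-k}{kN}\prod_{j=1}^m2j(N-2j).$$

If $k=2m+1$: the classical Hardy inequality gives $\int|\nabla\Delta^mu|^p\ge\big(\frac Np-1\big)^p\int|x|^{-p}|\Delta^mu|^p$ with $\frac Np-1=2m$. Then apply (8) with $\theta=1+2i$ to $f=\Delta^{m-1-i}u$, $i=0,\dots,m-2$ (so $\theta+2\le k-2<k$), then (9). The constant is the $p$-th power of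
$$2m\prod_{i=0}^{m-2}(2m-2-2i)(N-2m+2i)\cdot(N-2)\frac{N-k}N=\frac{N-k}N\prod_{j=1}^m2j(N-2j).$$

These are the values in (3), so $R_{k,p}\ge R_{k,p}^{\rm rad}$. The reverse is trivial. $\blacksquare$

## 5. Blow-up at $\partial B_R$: from the ball to half-spaces

At $\gamma=N$ the weight is comparable to $({\rm distance\ to\ }\partial B_R)^{-N}$ near the boundary, and both integrals are then invariant under dilations about a boundary point. So we look at the ball under a microscope there.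

**Lemma 7.** If $p=N/k$, then $R_{k,N}\le K_p(N)$.

*Proof.* For $0\ne u\in C_c^\infty(\mathbb R^N_+)$ let $u_\varepsilon(x)=u\big((x+Re_N)/\varepsilon\big)$, that is, $x=-Re_N+\varepsilon z$. Uniformly for $z\in{\rm supp}\,u$, $|x|^2=R^2-2R\varepsilon z_N+\varepsilon^2|z|^2$, so $R-|x|=\varepsilon z_N+O(\varepsilon^2)$. Since $z_N$ is bounded below by a positive constant on ${\rm supp}\,u$, $u_\varepsilon\in C_c^\infty(B_R)$ for small $\varepsilon$. Moreover $\log\frac R{|x|}=\frac{\varepsilon z_N}R+O(\varepsilon^2)$ and $|x|=R+O(\varepsilon)$, so $|x|\log\frac R{|x|}=\varepsilon z_N+O(\varepsilon^2)$. As $kp=N$, $\int|\nabla^ku_\varepsilon|^p=\int|\nabla^ku|^p$. The denominator is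
$$\int|u(z)|^p\,\varepsilon^N\big(\varepsilon z_N+O(\varepsilon^2)\big)^{-N}dz\ \longrightarrow\ \int|u|^pz_N^{-kp}\,dz.\qquad\square$$

**Lemma 8.** $K_p(N)\le K_p(n)$ for $1\le n\le N$.

*Proof.* Let $n<N$, $0\ne u\in C_c^\infty(\mathbb R^n_+)$, $0\le\chi\in C_c^\infty(\mathbb R^{N-n})$, $\chi\not\equiv0$, and test with $u(y)\chi_L(x'')$, $\chi_L(x'')=\chi(x''/L)$, $x=(x'',y)$. By Leibniz, $\nabla^k(u\chi_L)=\chi_L\nabla^ku+O(1/L)$, supported on a set of measure $O(L^{N-n})$. Hence both integrals, divided by $L^{N-n}\int\chi^p$, converge to those of $u$. $\square$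

With $n=1$ and the example to Definition 5 we get $R_{k,N}\le K_p(1)=\kappa_p^p=R_{k,N}^{\rm rad}$, which we knew. Symmetry breaks if, for some $n\ge2$, a function depending on several variables of $\mathbb R^n_+$ beats the half-line:
$$K_p(n)<\kappa_p^p\ \text{ for some } 2\le n\le N\quad\Longrightarrow\quad R_{k,N}<R_{k,N}^{\rm rad}\qquad(p=N/k). \tag{10}$$

## 6. The multiplier argument at $\gamma=N$ gives $-\kappa_p$

Before trying to break symmetry, let us see whether Section 4 proves it. Take $k=2$, $p\ge2$, $\kappa=\kappa_p=\frac{(p-1)(2p-1)}{p^2}$, and ask for $\int|\Delta u|^p\ge\kappa^p\int|u|^px_n^{-2p}$ on $\mathbb R^n_+$. For Hölder to return the right weight we need $w^{p'}=x_n^{-2p}$, that is, $w=x_n^{2-2p}$. With $v=|u|^{p/2-1}u$, integration by parts gives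
$$-\int\Delta u\,|u|^{p-2}u\,w=\frac{4(p-1)}{p^2}\int|\nabla v|^2w-\frac1p\int|u|^p\Delta w .$$
By (5) with $q=2$, $a=p-1$, $\int|\nabla v|^2w\ge\frac{(2p-1)^2}4\int v^2x_n^{-2p}$, and $\Delta w=(2p-2)(2p-1)x_n^{-2p}$. So the lower bound has constant
$$\frac{(p-1)(2p-1)^2}{p^2}-\frac{(2p-2)(2p-1)}p=\frac{(p-1)(2p-1)}{p^2}\big[(2p-1)-2p\big]=-\kappa .$$
The number is right, but the sign is wrong. We have shown $\int\Delta u\,|u|^{p-2}u\,w\le\kappa\int|u|^px_n^{-2p}$, while Hölder would need the opposite inequality. The reason is visible on the profile: $u_0=x_n^{2-1/p}$ satisfies $\Delta u_0=+\kappa x_n^{-1/p}>0$, so it is subharmonic, whereas the multiplier method bounds $-\Delta$ from below. Tangential gradients only push the pairing further down. So the method gives nothing here, and we turn to looking for a counterexample.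

## 7. The limit $p\to\infty$: a sup-norm inequality that fails in the plane

For a fixed $u\in C_c^\infty(\mathbb R^n_+)$, $L^p$ norms converge to sup norms as $p\to\infty$, and $\kappa_p\to k!$. So the limiting form of "$K_p(n)\ge\kappa_p^p$" is
$$\|\nabla^ku\|_\infty\ \ge\ k!\,\|x_n^{-k}u\|_\infty .$$
For $n=1$ this is true by Taylor's formula: $|u(s)|\le\frac{s^k}{k!}\|u^{(k)}\|_\infty$, and $u=s^k/k!$ formally gives equality. For $n=2$ we perturb $x_2^k/k!$. Let $e=(0,1)$ and
$$A\varphi=\Delta^m\varphi\ \ (k=2m),\qquad A\varphi=\partial_2\Delta^m\varphi\ \ (k=2m+1).$$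
To first order in $\tau$, adding $\tau\varphi$ changes the sup norm of $\nabla^k$ by at most $\tau\sup A\varphi$ and changes $k!\,u(e)$ by $\tau k!\varphi(e)$. So we want $\varphi(e)>\frac1{k!}\sup A\varphi$. Note that $A\varphi$ has compact support, so $\sup A\varphi\ge0$.

For $k=2$ this can be done by hand. For $0<r<1$ and $\rho=|x-e|$ let $\varphi=\log\frac1\rho-\frac{1-\rho^2}2$ for $r\le\rho\le1$, $\varphi=\log\frac1r+\frac12\big(1-\frac1{r^2}\big)\rho^2$ for $\rho\le r$, and $\varphi=0$ for $\rho\ge1$. Values and first derivatives match at $\rho=r$ (values $\log\frac1r-\frac{1-r^2}2$, slopes $r-\frac1r$) and at $\rho=1$ (both $0$). Also $\Delta\varphi=2$ for $r<\rho<1$ and $\Delta\varphi=2-\frac2{r^2}<0$ for $\rho<r$. So $\sup\Delta\varphi=2$ while $\varphi(e)=\log\frac1r>1=\frac12\sup\Delta\varphi$ if $r<1/{\rm e}$, where ${\rm e}=\exp(1)$. To get a function in $C_c^\infty(\mathbb R^2_+)$, replace $\varphi$ by $\lambda^2\varphi(e+(x-e)/\lambda)$ with $\lambda<1$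 near $1$ and mollify; neither operation raises $\sup\Delta\varphi$, and the value at $e$ changes little. This uses that the fundamental solution of $\Delta$ is unbounded at its pole. That of $\Delta^2$ in the plane is $\frac1{8\pi}\rho^2\log\rho$, which is bounded near $0$, so for larger $k$ we need another argument.

Duality provides one. On the half-line, $\psi(1)\le\frac1{k!}\sup\psi^{(k)}$ holds because $\psi(1)=\int\psi^{(k)}G_0$ with a positive kernel $G_0$ of mass $\frac1{k!}$. If the inequality held in the plane, Hahn–Banach would give a positive measure playing the part of $G_0$. We show that no such measure exists.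

**Lemma 9.** For $k\ge2$ there is $\varphi\in C_c^\infty(\mathbb R^2_+)$ with $\varphi(e)>\frac1{k!}\sup A\varphi$.

*Proof.* Suppose $\varphi(e)\le\frac1{k!}\sup A\varphi$ for all $\varphi\in C_c^\infty(\mathbb R^2_+)$.

**Step 1: a representing measure.** The purpose is to convert the inequality into an identity. If $A\varphi=0$, the assumption for $\pm\varphi$ gives $\varphi(e)=0$. So $A\varphi\mapsto\varphi(e)$ is a well-defined linear functional on the subspace $\{A\varphi\}$ of $C_0(\mathbb R_+^2)$, the continuous functions on the open half-plane vanishing at infinity and at its boundary. It is dominated by the sublinear functional $f\mapsto\frac1{k!}\sup f^+$. By Hahn–Banach it extends to $C_0(\mathbb R^2_+)$ with the same domination. The extension is bounded, and it is $\le0$ on every $f\le0$, so it is positive. By the Riesz theorem there is a finite positive measure $\mu$ on $\mathbb R^2_+$ with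
$$\int A\varphi\,d\mu=\varphi(e)\qquad\text{for all }\varphi\in C_c^\infty(\mathbb R^2_+). \tag{11}$$

**Step 2: the marginal of $\mu$.** The purpose is to see that $\mu$ puts no mass at height $\ge1$. Insert $\varphi=\chi(x_1/L)\psi(x_2)$, with $\chi\in C_c^\infty(\mathbb R)$, $\chi=1$ on $[-1,1]$, and $\psi\in C_c^\infty(0,\infty)$. Then $A\varphi=\chi(x_1/L)\psi^{(k)}(x_2)+O(L^{-2})$ uniformly and $\mu$ is finite, so as $L\to\infty$ the push-forward $\nu$ of $\mu$ under $x\mapsto x_2$ satisfies $\int\psi^{(k)}d\nu=\psi(1)$. By Taylor's formula at $0$, $G_0(s)=\frac{(1-s)_+^{k-1}}{(k-1)!}$ satisfies $\int\psi^{(k)}G_0\,ds=\psi(1)$ too. So the $k$-th derivative of $\nu-G_0\,ds$ vanishes on $(0,\infty)$, and $\nu-G_0\,ds=P\,ds$ with a polynomial $P$. On $(1,\infty)$ the finite measure $\nu$ equals $P\,ds$, which forces $P=0$. Hence $\nu=G_0\,ds\ne0$ and $\mu(\{x_2\ge1\})=\nu([1,\infty))=0$.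

We now use that a distribution $T$ with $\Delta^mT=0$ on an open set is a real-analytic function there, so if the set is connected and $T$ vanishes on a nonempty open part, then $T=0$.

**Step 3: contradiction for $k=2m$.** Here analyticity kills $\mu$ at once. By (11), $\Delta^m\mu=\delta_e$. On the connected set $\mathbb R_+^2\setminus\{e\}$, $\mu$ is polyharmonic and vanishes on $\{x_2>1\}$, so it vanishes identically there. Thus $\mu$ is carried by $\{e\}\subset\{x_2\ge1\}$, which has measure $0$. So $\mu=0$, contradicting $\nu\ne0$.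

**Step 4: contradiction for $k=2m+1$, $m\ge1$.** Now the operator has one extra derivative $\partial_2$, so we first locate $\mu$ on a segment. By (11), $T:=\Delta^m\mu$ satisfies $\partial_2T=-\delta_e$, and $T=0$ on $\{x_2>1\}$. On $\{x_1\ne0\}$, $\partial_2T=0$, so $T$ does not depend on $x_2$ there; as it vanishes for $x_2>1$, it vanishes on $\{x_1\ne0\}$. So ${\rm supp}\,T\subset S:=\{0\}\times(0,1]$. The set $\mathbb R^2_+\setminus S$ is connected, $\mu$ is polyharmonic on it and zero on $\{x_2>1\}$, so $\mu$ is carried by $S$. Hence $\mu=\delta_0\otimes\nu$.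

Next we test (11) in the direction $x_1$. Let $\varphi=x_1^2\chi(x_1)\psi(x_2)$ with $\chi$ as above, $0\le\psi\in C_c^\infty(0,1)$, $\psi\not\equiv0$. Then $\varphi(e)=0$. Near $x_1=0$, $\Delta^m(x_1^2\psi)=x_1^2\psi^{(2m)}+2m\,\psi^{(2m-2)}$, so on $S$ we have $A\varphi=2m\,\psi^{(2m-1)}=2m\,\psi^{(k-2)}$. Integrating by parts $k-2$ times,
$$\int A\varphi\,d\mu=2m\int_0^1\psi^{(k-2)}(s)\frac{(1-s)^{k-1}}{(k-1)!}ds=2m\int_0^1\psi(s)(1-s)\,ds>0=\varphi(e),$$
contradicting (11). $\square$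

**Lemma 10.** For $k\ge2$ there is $U\in C_c^\infty(\mathbb R^2_+)$ with $\|\nabla^kU\|_\infty<k!\,\|x_2^{-k}U\|_\infty$.

*Proof.* Let $\varphi$ be as in Lemma 9, $M=\sup A\varphi\ge0$, $u_\tau=\frac{x_2^k}{k!}+\tau\varphi$.

**Step 1: perturbation.** We make the first-order computation rigorous. If $k$ is even, $\nabla^ku_\tau=1+\tau A\varphi$, which for small $\tau>0$ is positive and $\le1+\tau M$. If $k$ is odd, $|\nabla^ku_\tau|^2=|e_2+\tau\nabla\Delta^m\varphi|^2\le1+2\tau M+C\tau^2$. In both cases $|\nabla^ku_\tau|\le1+\tau M+C\tau^2$ for small $\tau$. As $k!\,u_\tau(e)=1+\tau k!\varphi(e)$ with $k!\varphi(e)>M\ge0$, we can fix $\tau>0$ with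
$$\sup|\nabla^ku_\tau|<k!\,u_\tau(e),\qquad k!\,u_\tau(e)>1. \tag{12}$$

**Step 2: cut-off.** The function $x_2^k$ must be truncated without raising $|\nabla^k|$ noticeably; a logarithmic cut-off does this. With $\theta$ from Section 1 put
$$\eta_\varepsilon(x)=\theta\big(\varepsilon\log\tfrac1{x_2}\big)\,\theta\big(\varepsilon\log(1+|x|^2)\big),\qquad0<\varepsilon\le1 .$$
Its support lies in $\{x_2\ge \exp(-2/\varepsilon),\ 1+|x|^2\le \exp(2/\varepsilon)\}$, so $\eta_\varepsilon\in C_c^\infty(\mathbb R_+^2)$. Derivatives of order $j\ge1$ of $\log\frac1{x_2}$ are $O(x_2^{-j})$. Those of $\log(1+|x|^2)$ have, by induction, the form $P(x)(1+|x|^2)^{-j}$ with $\deg P\le j$, so they are $O((1+|x|^2)^{-j/2})=O(x_2^{-j})$, as $x_2\le|x|$. By the chain and product rules every term of $D^j\eta_\varepsilon$ contains a factor $\varepsilon$, so $x_2^j|D^j\eta_\varepsilon|\le C\varepsilon$ for $1\le j\le k$. By Leibniz, $\big|\nabla^k\big(\eta_\varepsilon\frac{x_2^k}{k!}\big)\big|\le1+C\varepsilon$.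

For small $\varepsilon$, $\eta_\varepsilon=1$ near ${\rm supp}\,\varphi\cup\{e\}$. Let $U=\eta_\varepsilon\frac{x_2^k}{k!}+\tau\varphi$. Near ${\rm supp}\,\varphi$ it equals $u_\tau$, and elsewhere it equals $\eta_\varepsilon\frac{x_2^k}{k!}$. So by (12), for small $\varepsilon$,
$$\|\nabla^kU\|_\infty\le\max\big(\sup|\nabla^ku_\tau|,\,1+C\varepsilon\big)<k!\,u_\tau(e)=k!\,U(e)\le k!\,\|x_2^{-k}U\|_\infty.\qquad\square$$

**Proof of Theorem 1.** Take $U$ from Lemma 10. As $p\to\infty$,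
$$K_p(2)^{1/p}\le\frac{\|\nabla^kU\|_p}{\|x_2^{-k}U\|_p}\longrightarrow\frac{\|\nabla^kU\|_\infty}{\|x_2^{-k}U\|_\infty}<k!=\lim_{p\to\infty}\kappa_p .$$
So there is $p_k$ with $K_p(2)<\kappa_p^p$ for all $p\ge p_k$. If $p=N/k\ge p_k$, then (10) with $n=2$ gives $R_{k,N}\le K_p(N)\le K_p(2)<\kappa_p^p=R_{k,N}^{\rm rad}$. $\blacksquare$

The conjecture is therefore disproved. Theorem 1 gives no value of $p_k$, and for $k=2$ we now produce one.

## 8. An explicit range for $k=2$: perturbing $x_n^{2-1/p}$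

Let $k=2$, $p\ge2$, $\kappa=\kappa_p=(1-\frac1p)(2-\frac1p)$, and $u_0=x_n^{2-1/p}$ on $\mathbb R^n_+$. Then $\Delta u_0=\kappa x_n^{-1/p}$ and $|\Delta u_0|^p=\kappa^px_n^{-1}=\kappa^pu_0^px_n^{-2p}$ pointwise: $u_0$ is a formal equality case in which both integrals diverge. We measure the effect of a perturbation by
$$D(\varphi)=\int\big(|\Delta(u_0+\varphi)|^p-|\Delta u_0|^p\big)dx-\kappa^p\int\big(|u_0+\varphi|^p-u_0^p\big)x_n^{-2p}dx,$$
whenever both integrands are integrable, for instance for $\varphi\in W^{2,\infty}$ with compact support in $\mathbb R^n_+$.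

**Lemma 11.** If $n\ge2$ and $D(\varphi)<0$ for some $\varphi\in C_c^\infty(\mathbb R^n_+)$, then $K_p(n)<\kappa_p^p$.

*Proof.* The gain $D(\varphi)$ is finite, and truncating $u_0$ has a cost. We make the cost per unit tangential area small and repeat $\varphi$ periodically, so that gain and cost both scale with the area.

**Step 1: truncation in $x_n$.** Let ${\rm supp}\,\varphi\subset Q\times[a,b]$, $Q=(-\frac\ell2,\frac\ell2)^{n-1}$, $0<a<b$. Let $h_\varepsilon(s)=s^{2-1/p}w(\log s)$, $w(\sigma)=\theta(\varepsilon|\sigma|)$, so $h_\varepsilon=s^{2-1/p}$ on $[a,b]$ for small $\varepsilon$. As in the example to Definition 5, $s^{1/p}h_\varepsilon''=(\partial_\sigma+1-\frac1p)(\partial_\sigma+2-\frac1p)w=\kappa w+E$ with $E=(3-\frac2p)w'+w''$, and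
$$j_\varepsilon:=\int_0^\infty\big(|h_\varepsilon''|^p-\kappa^ph_\varepsilon^ps^{-2p}\big)ds=\int\big(|\kappa w+E|^p-\kappa^pw^p\big)d\sigma .$$
Since $p\ge2$, $s\mapsto|s|^p$ has bounded second derivative on bounded sets, so the integrand is at most $p\kappa^{p-1}w^{p-1}E+CE^2$. Now $\int w^{p-1}w'd\sigma=0$, while $w'=O(\varepsilon)$ and $w''=O(\varepsilon^2)$ live on a set of length $2/\varepsilon$. So $\int w^{p-1}E=\int w^{p-1}w''=O(\varepsilon)$ and $\int E^2=O(\varepsilon)$. Hence $j_\varepsilon\le C\varepsilon$.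

**Step 2: periodic copies.** We now make the energy of one cell negative. Let $W(x)=h_\varepsilon(x_n)+\sum_{z\in\mathbb Z^{n-1}}\varphi(x'-\ell z,x_n)$. It is smooth, $\ell$-periodic in $x'$, and supported in a slab $\{a'\le x_n\le b'\}$ with $0<a'<b'$. Write $J_\Omega(v)=\int_\Omega\big(|\Delta v|^p-\kappa^p|v|^px_n^{-2p}\big)dx$. On the cell $Q\times(0,\infty)$ we have $W=h_\varepsilon+\varphi$, and $h_\varepsilon=u_0$ on ${\rm supp}\,\varphi$, so $J_{Q\times(0,\infty)}(W)=\ell^{n-1}j_\varepsilon+D(\varphi)<0$ for small $\varepsilon$. Fix such an $\varepsilon$.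

**Step 3: tangential cut-off.** This produces an admissible test function. For $0\le\chi\in C_c^\infty(\mathbb R^{n-1})$, $\chi\not\equiv0$, $\chi_L=\chi(x'/L)$, we have $\Delta(W\chi_L)=\chi_L\Delta W+O(1/L)$ on a set of measure $O(L^{n-1})$. Since $W$ is periodic in $x'$ and $\chi^p$ is uniformly continuous, averaging over cells gives
$$J_{\mathbb R^n_+}(W\chi_L)=L^{n-1}\Big(\int\chi^p\Big)\ell^{-(n-1)}J_{Q\times(0,\infty)}(W)+o(L^{n-1})<0$$
for large $L$. As $W\chi_L\in C_c^\infty(\mathbb R^n_+)$ is nonzero, $K_p(n)<\kappa_p^p$. $\square$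

**Proof of Theorem 2.** Relative to $u_0$, adding $\varphi$ multiplies $|\Delta u_0|^p$ by $|1+g|^p$ and $u_0^p$ by $(1+\psi)^p$ with $g=\Delta\varphi/\Delta u_0$, $\psi=\varphi/u_0$. For large $p$ the larger base wins. So we want $\psi$ on some set to exceed the largest value of $g$, while keeping $g\ge-2$. As in the planar example of Section 7, we use a potential with a concentrated negative Laplacian, now in dimension $3$.

**Step 1: the perturbation.** Let $n=3$, $e=(0,0,1)$, $\rho=|x|$, and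
$$\Phi=\tfrac14-\tfrac7{12}\rho^2\ \ (\rho\le\tfrac12),\qquad\Phi=\tfrac1{6\rho}-\tfrac14+\tfrac{\rho^2}{12}\ \ (\tfrac12\le\rho\le1),\qquad\Phi=0\ \ (\rho\ge1).$$
Values and first derivatives match: $\frac5{48}$ and $-\frac7{12}$ at $\rho=\frac12$, and $0$ and $0$ at $\rho=1$. So $\Phi\in C^{1,1}$, with $\Delta\Phi=-\frac72$ for $\rho<\frac12$ and $\Delta\Phi=\frac12$ for $\frac12<\rho<1$. $\Phi$ is nonincreasing in $\rho$, so $\Phi\ge0$. On $[\frac12,1]$, $\Phi=\frac{(1-\rho)^2(\rho+2)}{12\rho}\le\frac5{12}(1-\rho)^2$, and for $\rho\le\frac12$, $\Phi\le\frac14\le(1-\rho)^2$. So $\Phi\le(1-\rho)^2$ for $\rho\le1$. Put $\Phi_h(x)=\Phi(x-he)$, $h\ge1$.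

**Step 2: it suffices that $D(\Phi_1)<0$.** $\Phi_1$ is neither smooth nor supported away from $\{x_3=0\}$, so we approximate. For $h>1$, mollifications $\varphi_j\in C_c^\infty(\mathbb R^3_+)$ of $\Phi_h$ converge uniformly, $|\Delta\varphi_j|\le\frac72$ and $\Delta\varphi_j\to\Delta\Phi_h$ a.e., with supports in a fixed compact subset of $\mathbb R^3_+$. So $D(\varphi_j)\to D(\Phi_h)$. As $h\downarrow1$, substitute $x=y+(h-1)e$ with $y\in B_1(e)$, so $x_3\ge y_3$. The integrand with $\Delta$ is bounded by $C(x_3^{-1}+1)\le C(1+y_3^{-1})$. Since $1-|y-e|\le y_3$, we have $\Phi(y-e)\le y_3^2$, so the other integrand is bounded by $C(x_3^{2p-1}+y_3^{2p})x_3^{-2p}\le C(1+y_3^{-1})$. This bound is integrable because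
$$\int_{B_1(e)}\frac{dy}{y_3}=\int_0^2\pi\,\frac{1-(s-1)^2}s\,ds=\pi\int_0^2(2-s)\,ds=2\pi. \tag{13}$$
By dominated convergence $D(\Phi_h)\to D(\Phi_1)$. So if $D(\Phi_1)<0$, then $D(\varphi_j)<0$ for some $h>1$ and $j$, and Lemma 11 gives $K_p(3)<\kappa_p^p$.

**Step 3: $D(\Phi_1)<0$ for all $p\ge70$.** Let $g=\Delta\Phi_1/(\kappa x_3^{-1/p})$ and $\psi=\Phi_1/x_3^{2-1/p}\ge0$. Then
$$\kappa^{-p}D(\Phi_1)=\int_{B_1(e)}\big(|1+g|^p-1\big)\frac{dx}{x_3}-\int_{B_1(e)}\big((1+\psi)^p-1\big)\frac{dx}{x_3} .$$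
As $\kappa_p$ increases with $p$, $\kappa\ge\frac{69}{70}\cdot\frac{139}{70}>1.957$. We treat three regions.

* On $B_{1/2}(e)$: $x_3\le\frac32$, and $1.5^{1/70}<1.006$ because $1.006^{70}\ge1+0.42+2415\cdot0.006^2>1.5$. So $0\ge g\ge-\frac{3.5\cdot1.006}{1.957}>-2$, hence $|1+g|\le1$, and the contribution to the first integral is $\le0$.
* On $B_1(e)\setminus B_{1/2}(e)$: $x_3\le2$, and $2^{1/70}<1.01$ because the binomial terms up to order four give $1.01^{70}\ge1+0.7+0.2415+0.0547+0.0091>2$. So $0\le g\le\frac{0.5\cdot1.01}{1.957}<0.26$, and by (13) the contribution to the first integral is $\le2\pi(1.26^p-1)$.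
* On $S=\{0.54\le x_3\le0.64,\ |x'|\le0.1\}$: with $s=1-x_3\in[0.36,0.46]$, $s^2+|x'|^2\le0.2216<\frac14$, so $S\subset B_{1/2}(e)$ and
$$\frac{\Phi_1}{x_3^2}\ge f(s):=\frac{\frac14-\frac7{1200}-\frac7{12}s^2}{(1-s)^2} .$$
The sign of $f'$ is that of $\frac14-\frac7{1200}-\frac7{12}s$, so $f$ first increases and then decreases. Hence on the interval $f\ge\min(f(0.36),f(0.46))\ge\min(0.4115,0.4140)>0.41$. Also $x_3^{1/p}\ge0.54^{1/70}>0.99$, since $0.99^{70}<\exp(-0.7)<0.5$. So $\psi\ge0.41\cdot0.99>0.4$ on $S$. Finally $\int_S\frac{dx}{x_3}=0.01\,\pi\ln\frac{32}{27}>0.0016\,\pi$, because $\ln(1+x)\ge\frac{2x}{2+x}$ gives $\ln\frac{32}{27}\ge\frac{10}{59}>0.16$.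

Since $\frac{1.4}{1.26}=\frac{10}9$,
$$\kappa^{-p}D(\Phi_1)\le2\pi(1.26^p-1)-0.0016\,\pi(1.4^p-1)<\pi\,1.26^p\Big[2-0.0016\big(\tfrac{10}9\big)^p\Big]<0 .$$
The last step holds for $p\ge70$ because $\big(\frac{10}9\big)^7=\frac{10^7}{4782969}>2.09$ and $2.09^{10}>1250$.

**Step 4: conclusion.** Steps 2 and 3 give $K_p(3)<\kappa_p^p$ for all $p\ge70$. For $N\ge140$ take $p=N/2\ge70$; then (10) with $n=3$ gives $R_{2,N}\le K_p(N)\le K_p(3)<\kappa_p^p=R_{2,N}^{\rm rad}$. $\blacksquare$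

## 9. Symmetry breaking for $\gamma$ near $N$

**Proof of Corollary 5.** We compare the behavior of the two constants as $\gamma\uparrow N$.

**Step 1: the radial constant does not drop.** Write $\gamma=(1-\theta)p+\theta N$ with $\theta\in[0,1]$ (here $\theta$ is a number). By Hölder, $I_\gamma\le I_p^{1-\theta}I_N^\theta$. For radial $u$ this gives $I_\gamma(u)\le|u|_{k,p}^p\,(R_{k,p}^{\rm rad})^{-(1-\theta)}(R_{k,N}^{\rm rad})^{-\theta}$, so
$$R_{k,\gamma}^{\rm rad}\ge(R_{k,p}^{\rm rad})^{1-\theta}(R_{k,N}^{\rm rad})^\theta\longrightarrow R_{k,N}^{\rm rad}\qquad(\gamma\uparrow N),$$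
since both constants are positive.

**Step 2: the full constant stays below.** By Theorem 1 or 2, $R_{k,N}<R_{k,N}^{\rm rad}$, so by the remark after Definition 4 there is $u\in C_c^\infty(B_R)$ with $|u|_{k,p}^p/I_N(u)<R_{k,N}^{\rm rad}$. For $\gamma\in[N-1,N]$ the integrand of $I_\gamma(u)$ is dominated by $|u|^p|x|^{-N}(t^{-(N-1)}+t^{-N})$, which is integrable because $N-1>1$ and $u$ vanishes near $\partial B_R$. So $I_\gamma(u)\to I_N(u)$, and the quotient of $u$ at $\gamma$ stays below $R_{k,N}^{\rm rad}-\delta$ for some $\delta>0$ and all $\gamma\le N$ close to $N$. By Step 1, $R_{k,\gamma}^{\rm rad}>R_{k,N}^{\rm rad}-\delta$ for such $\gamma$. Hence $R_{k,\gamma}<R_{k,\gamma}^{\rm rad}$ on some interval $(N-\varepsilon,N]$. $\blacksquare$
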